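\title{Countably compact torsion-free groups without nontrivial convergent sequences in the random real model}

\begin{abstract}
We show that after adding sufficiently many random reals to any model of ZFC, for instance $\aleph_2$ random reals to a model of GCH, there are no selective ultrafilters, and every torsion-free Abelian group $G$ with $\mathfrak c\le |G|\le 2^{\omega_1}$ has a group topology of weight $\omega_1$ without nontrivial convergent sequences in which all finite powers of $G$ are countably compact. This gives a positive answer to a question posed in a paper of Tomita. The topology is induced by $\omega_1$ characters that are prescribed on countable initial segments and random afterwards. In the same model we determine which torsion-free Abelian groups have such a topology of weight at most $\omega_1$, both for finite powers and for the $\omega$-th power.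
\end{abstract}

\section{The question and the results}\label{sec:intro}

Groups are Abelian and written additively, $\mathbb T=\mathbb R/\mathbb Z$, $\mathfrak c=2^{\omega}$, and $A^{(\lambda)}$ is the direct sum of $\lambda$ copies of a group $A$. A point $x$ of a space is a \emph{cluster point} of a sequence $(x_k)_{k<\omega}$ if every neighborhood of $x$ contains $x_k$ for infinitely many $k$. A space is \emph{countably compact} if every sequence in it has a cluster point. The \emph{weight} of a space is the least cardinality of a base. A space has \emph{no nontrivial convergent sequences} if every convergent sequence in it is eventually constant, and we call a group topology with this property \emph{good}. A good topology is Hausdorff: if $a\ne0$ lay in the closure of $\{0\}$, then every neighborhood of $0$ would contain $a$, and $0,a,0,a,\dots$ would converge to $0$.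

Each of the two properties is easy to obtain alone: the discrete topology is good, and $\mathbb T$ is compact. On an infinite group they pull in opposite directions. An injective sequence must have a cluster point, yet no subsequence may converge to it. This is impossible in a first countable space, so an infinite good countably compact group has uncountable weight; Lemma~\ref{lem:tree} shows that each injective sequence in it has at least $\mathfrak c$ cluster points. All of this applies to nontrivial torsion-free groups, which are infinite. Passing to powers adds algebraic constraints. A cluster point $(z_1,z_2)$ of a sequence $(2g_k,3g_k)$ in $G^2$ satisfies $3z_1=2z_2$, so cluster points in a power cannot be chosen one coordinate at a time.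

Ultrafilters are a natural source of cluster points. If $p$ is a free ultrafilter on $\omega$, a point $x$ is a \emph{$p$-limit} of $(x_k)$ when $\{k:x_k\in U\}\in p$ for every neighborhood $U$ of $x$. A $p$-limit is a cluster point, and $p$-limits are computed coordinatewise in products and respect sums. A free ultrafilter $p$ is \emph{selective} if for every partition of $\omega$ into sets not in $p$ there is a set in $p$ meeting each piece in at most one point. Selectivity allows one to thin out a sequence while keeping its index set in $p$; Lemma~\ref{lem:summable} is a typical instance. The following question, posed in \cite{Tomita}, asks whether the groups described above can exist when this tool is absent.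

\begin{quote}
\textbf{Question.} Is there a model of ZFC without selective ultrafilters in which some nontrivial torsion-free Abelian group has a group topology without nontrivial convergent sequences whose finite powers are countably compact?
\end{quote}

The existence of such a group is a statement that does not mention ultrafilters, so one guesses that the answer is yes; a proof has to find another source of cluster points, and one that does not create a selective ultrafilter along the way. Random reals do both. A random coloring of pairs of integers has no homogeneous set in a given ultrafilter, and a random character spreads a given injective sequence over the whole circle.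

\subsection*{The model}
Let $V$ be any model of ZFC and let $\kappa$ be a cardinal of $V$ with $\kappa^\omega=\kappa>\mathfrak c$; for example $\kappa=\mathfrak c^+$, which is $\omega_2$ under GCH. Let $\Sigma=\operatorname{Hom}(\mathbb Q,\mathbb T)$. It is a closed subgroup of $\mathbb T^{\mathbb Q}$, hence a compact metrizable group, and it is infinite, so its Haar probability measure is atomless. Let $\Omega=\Sigma^{\kappa\times\omega_1}$ carry the product measure $\mu$ on the product $\sigma$-algebra, and let $\mathbb B$ be the measure algebra, that is, the measurable sets modulo null sets. Since $\Sigma$ with Haar measure is isomorphic to $2^\omega$ with coin-tossing measure and $|\kappa\times\omega_1|=\kappa$, forcing with $\mathbb B$ is the usual forcing that adds $\kappa$ random reals. We write $r$ for the generic point of $\Omega$ (see Section~\ref{sec:forcing}); the model is $V[r]$.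

\begin{theorem}\label{thm:A}
In $V[r]$ there are no selective ultrafilters, and every torsion-free Abelian group $G$ with $\mathfrak c\le|G|\le2^{\omega_1}$ has a good group topology of weight $\omega_1$ such that $G^n$ is countably compact for all $n<\omega$.
\end{theorem}

So the answer to the question is yes. For example, if $V$ satisfies GCH and $\kappa=\omega_2$, then $\mathfrak c=\omega_2$ in $V[r]$ and one may take the free group $G=\mathbb Z^{(\omega_2)}=\mathbb Z^{(\mathfrak c)}$. The cardinality bounds in Theorem~\ref{thm:A} are the right ones for topologies of weight at most $\omega_1$.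

\begin{theorem}\label{thm:B}
In $V[r]$, the following are equivalent for a nontrivial torsion-free Abelian group $G$:
\begin{itemize}
\item[(i)] $G$ has a good countably compact group topology of weight at most $\omega_1$;
\item[(ii)] $G$ has a good group topology of weight $\omega_1$ with all finite powers countably compact;
\item[(iii)] $\mathfrak c\le|G|\le2^{\omega_1}$.
\end{itemize}
In particular, among the nontrivial torsion-free Abelian groups $G$ with $|G|\le\mathfrak c$, exactly those with $|G|=\mathfrak c$ have a good group topology with all finite powers countably compact.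
\end{theorem}

For the $\omega$-th power the algebraic structure of $G$ matters. Let $D(G)$ be the maximal divisible subgroup of $G$; algebraic compactness is recalled in Section~\ref{sec:omega}.

\begin{theorem}\label{thm:C}
\begin{itemize}
\item[(1)] \textup{(ZFC)} If a torsion-free Abelian group $G\ne0$ has a good group topology with $G^\omega$ countably compact, then $G$ is algebraically compact and $|D(G)|\ge\mathfrak c$.
\item[(2)] In $V[r]$, a nontrivial torsion-free Abelian group $G$ has a good group topology of weight at most $\omega_1$ with $G^\omega$ countably compact if and only if $G$ is algebraically compact, $|D(G)|\ge\mathfrak c$ and $|G|\le2^{\omega_1}$.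
\end{itemize}
\end{theorem}

The group $\mathbb Q^{(\mathfrak c)}$ is divisible, hence algebraically compact and equal to its divisible part, so in $V[r]$ it has a good topology with countably compact $\omega$-th power. The group $\mathbb Z^{(\mathfrak c)}$ has $D(G)=0$, so in $V[r]$ it has a good topology with all finite powers countably compact but none with countably compact $\omega$-th power. Thus ``all finite powers'' in Theorem~\ref{thm:A} cannot be strengthened to the $\omega$-th power for arbitrary $G$. It also follows that for $\mathbb Z^{(\mathfrak c)}$ the cluster points cannot all be $p$-limits for one ultrafilter $p$: if every sequence in $G$ has a $p$-limit, then so does every sequence in $G^\omega$. We make no claim about uncountable powers.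

Section~\ref{sec:idea} explains the construction on a single sequence. Section~\ref{sec:forcing} collects what we use about random reals, and Section~\ref{sec:selective} shows that $V[r]$ has no selective ultrafilters. The topology is built in Section~\ref{sec:topology}, and the three theorems are proved in Sections \ref{sec:cluster}, \ref{sec:size} and~\ref{sec:omega}.

\section{One sequence and random characters}\label{sec:idea}

For $x\in\mathbb T$ let $\|x\|$ be the distance from a representative of $x$ to $\mathbb Z$, and let $e(x)=e^{2\pi ix}$. A \emph{character} of a group is a homomorphism into $\mathbb T$; for a compact group we require it to be continuous. Since $\mathbb T$ is divisible, every character of a subgroup of an abstract group extends to the whole group. A family $(\varphi_\eta)_{\eta<\omega_1}$ of characters of $G$ induces a group topology on $G$ of weight at most $\omega_1$, the topology pulled back along $\Phi=(\varphi_\eta)_{\eta<\omega_1}\colon G\to\mathbb T^{\omega_1}$. The basic neighborhoods of $z$ are the sets $\{g:\|\varphi_\eta(g)-\varphi_\eta(z)\|<\varepsilon\text{ for }\eta\in F\}$ with $F\subseteq\omega_1$ finite and $\varepsilon>0$.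

To prevent a sequence $(g_k)$ from converging it is enough to have one $\eta$ for which $(\varphi_\eta(g_k))_k$ visits every arc of $\mathbb T$ infinitely often. Two facts produce such characters. The first is the half of Weyl's criterion that we need.

\begin{lemma}\label{lem:weyl}
Let $J$ be a finite set and $(t_k)_{k<\omega}$ a sequence in $\mathbb T^J$ such that
$\frac1n\sum_{k<n}e\bigl(\sum_{j\in J}n_jt_k(j)\bigr)\to0$ for every nonzero $(n_j)\in\mathbb Z^J$. Then every nonempty open set $U\subseteq\mathbb T^J$ contains $t_k$ for infinitely many $k$.
\end{lemma}

\begin{proof}
The averages $\frac1n\sum_{k<n}\psi(t_k)$ tend to $\int\psi$ when $\psi$ is a trigonometric polynomial, hence, by the Stone--Weierstrass theorem, when $\psi$ is continuous. Take a continuous $\psi\ge0$, $\psi\ne0$, that vanishes outside $U$. If $U$ contained only finitely many terms, the averages would tend to $0<\int\psi$.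
\end{proof}

\begin{lemma}\label{lem:moment}
Let $K$ be a compact metrizable Abelian group with Haar probability measure, and let $(\chi_k)_{k<\omega}$ be characters of $K$ that are pairwise distinct for $k\ge k_0$. Put $s_n=\frac1n\sum_{k<n}e(\chi_k)$. Then the Borel set $Z=\{h\in K:s_n(h)\not\to0\}$ is null.
\end{lemma}

\begin{proof}
If $\chi\ne0$ is a character and $\chi(h_0)\neq0$, translation invariance gives $\int e(\chi)=e(\chi(h_0))\int e(\chi)$, so $\int e(\chi)=0$. Hence the functions $e(\chi_k)$, $k\ge k_0$, are orthonormal in $L^2(K)$. The terms of $s_n$ with $k<k_0$ contribute at most $k_0/n$ to the norm and those with $k\geq k_0$ at most $n^{-1/2}$, so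
\[
\|s_n\|_2^2\le 2(k_0/n)^2+2/n .
\]
Therefore $\int\sum_{j\ge1}|s_{j^2}|^2<\infty$, and $s_{j^2}\to0$ almost everywhere. If $j^2\le n<(j+1)^2$, then $ns_n$ differs from $j^2s_{j^2}$ by at most $2j$ terms of modulus $1$, so $|s_n|\le|s_{j^2}|+2/j$. Thus $s_n\to0$ wherever $s_{j^2}\to0$.
\end{proof}

\begin{example}\label{ex:Z}
Let $G=\mathbb Zx$ be infinite cyclic and $g_k=n_kx$ with distinct integers $n_k$. A character of $G$ is given by $t=\varphi(x)\in\mathbb T$, and $\varphi(g_k)=n_kt$. A special choice of $t$ may see convergence: if $n_k=(k+1)!$ and $t$ is rational, then $n_kt=0$ for large $k$. A random choice does not. For each integer $m\ne0$ the characters $t\mapsto mn_kt$ of $\mathbb T$ are distinct, so by Lemmas \ref{lem:moment} and~\ref{lem:weyl}, for almost every $t$ the sequence $(n_kt)$ visits every arc infinitely often. Now take two characters, given by $(t_1,t_2)\in\mathbb T^2$. For $(m_1,m_2)\ne(0,0)$ the characters $(t_1,t_2)\mapsto n_k(m_1t_1+m_2t_2)$ of $\mathbb T^2$ are distinct, so for almost every pair the sequence $(n_kt_1,n_kt_2)$ visits every nonempty open subset of $\mathbb T^2$ infinitely often. Here independence is needed: for $t_1=t_2$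 the sequence stays on the diagonal.
\end{example}

This suggests how $\omega_1$ characters, each random over the earlier ones, handle an injective sequence $(g_k)$ in a large group $G$. The sequence is a countable object, so it is known at some countable stage $\alpha$. The space $\mathbb T^\alpha$ is compact and metrizable, so along some infinite $S\subseteq\omega$, also known at stage $\alpha$, the points $(\varphi_\eta(g_k))_{\eta<\alpha}$ converge to some $y^*\in\mathbb T^\alpha$. The characters $\varphi_\eta$ with $\eta\ge\alpha$ are random over $(g_k)_{k\in S}$, so as in Example~\ref{ex:Z} any finitely many of them map this subsequence infinitely often into every nonempty open set. Consequently $(g_k)$ does not converge, and \emph{every} $z\in G$ with $\varphi_\eta(z)=y^*_\eta$ for $\eta<\alpha$ is a cluster point of it. What remains is to make sure that such a $z$ exists. For this we give up randomness on initial segments: each $y^*$ of countable length is assigned in advance to an element of a basis of $G$, as its list of values under the first characters. The two demands are compatible, because the second concerns countably many $\eta$ for each basis element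 and the first concerns only large $\eta$.

In a finite power one must first separate the linear relations of the sequence from its free directions.

\begin{example}\label{ex:23}
Let $(g_k)$ be injective in a torsion-free group $G$, and view $a_k=(2g_k,3g_k)\in G^2$ as the homomorphism $a_k\colon\mathbb Z^2\to G$, $a_k(m_1,m_2)=(2m_1+3m_2)g_k$. The sequence $(a_k(m))_k$ is constant for $m$ in $M=\mathbb Z(3,-2)$ and injective for $m\notin M$. A cluster point, viewed as a homomorphism $z\colon\mathbb Z^2\to G$, must vanish on $M$. With $v=(-1,1)$ we have $(1,0)=(3,-2)+2v$ and $(0,1)=(3,-2)+3v$, so $\mathbb Z^2=M\oplus\mathbb Zv$, and $a_k(v)=g_k$. The value $z(v)$ may be any cluster point $g$ of $(g_k)$, and then $z=(2g,3g)$. In $G=\mathbb Z^{(\mathfrak c)}$ a basis element is never the first coordinate of such a $z$, but it may well be $z(v)$.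
\end{example}

In general several free directions $v_1,\dots,v_s$ remain. No nonzero integer combination of them lies in $M$, and this is exactly what Lemma~\ref{lem:weyl} needs in order to treat them jointly.

\section{Random reals}\label{sec:forcing}

Every set in the product $\sigma$-algebra of $\Omega$ has the form $\{\rho\in\Omega:\rho{\restriction}C\in B\}$ with $C\subseteq\kappa\times\omega_1$ countable (a \emph{support}) and $B\subseteq\Sigma^C$ Borel. Hence $|\mathbb B|\le\kappa^\omega=\kappa$. A Borel set or Borel function is given by a code, a countable recipe starting from basic open sets, and can be reinterpreted in a larger model by reading the same code. Inclusions between coded sets, their measures, and integrals of coded functions do not change under reinterpretation. The reinterpretation of $\Sigma$ is the group $\operatorname{Hom}(\mathbb Q,\mathbb T)$ of the larger model, and the reinterpreted measure is its Haar measure, being invariant under translation by the dense set of old points. We use the same letter for an object and its reinterpretation, and we write $\mu$ also for the product measure on $\Sigma^C$.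

A generic filter $\mathcal G\subseteq\mathbb B$ determines a point $r$ of $\Omega$ with $V[\mathcal G]=V[r]$. For $I\subseteq\kappa\times\omega_1$ in $V$, let $\mathcal F_I$ be the $\sigma$-algebra generated by the coordinates in $I$ and let $\mathbb B_I\subseteq\mathbb B$ be the corresponding complete subalgebra; the extension by $\mathcal G\cap\mathbb B_I$ is $V[r{\restriction}I]$. For $\alpha<\omega_1$ put
\[
W_\alpha=V[r{\restriction}(\kappa\times\alpha)].
\]
These models increase with $\alpha$ and are the stages of Section~\ref{sec:idea}. We use the following standard facts.

\begin{itemize}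
\item[(R1)] $\mathbb B$ has the countable chain condition. So cardinals are preserved, and every countable subset of $V$ in $V[r]$ is contained in a set that belongs to $V$ and is countable there. A measurable set $B\subseteq\Omega$ coded in $V$ represents a member of $\mathcal G$ if and only if $r\in B$. In particular $r$ avoids every null set coded in $V$.
\item[(R2)] Every function $x\colon\omega\to V$ in $V[r{\restriction}I]$ lies in $V[r{\restriction}C]$ for some countable $C\subseteq I$, $C\in V$: each value $x(n)$ is decided by a countable antichain of $\mathbb B_I$, and $C$ is the union of the supports. If $x\in\omega^\omega$, then $x=\Gamma(r{\restriction}C)$ for a Borel map $\Gamma\colon\Sigma^C\to\omega^\omega$ coded in $V$, read off from representatives of the Boolean values $[\![\dot x(n)=m]\!]$. Since a countable $C\subseteq\kappa\times\omega_1$ is contained in some $\kappa\times\alpha$, every $x\colon\omega\to V$ in $V[r]$ belongs to $W_\alpha$ for all sufficiently large $\alpha<\omega_1$. The same holds for any object coded by such a function, for instance a countable family of elements of $\mathbb T$ or of $\Sigma$ indexed by tuples of ordinals.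
\item[(R3)] In $V[r]$ we have $\mathfrak c=\kappa$ and $2^{\omega_1}\le\theta$, where $\theta=(\kappa^{\omega_1})^V$. Indeed, a subset $X$ of $\omega$ or of $\omega_1$ is determined by $\mathcal G$ and the function $\eta\mapsto[\![\eta\in\dot X]\!]\in\mathbb B$, which lies in $V$; this gives $\mathfrak c\le\kappa^\omega=\kappa$ and $2^{\omega_1}\le\theta$. The points $r(\zeta,0)\in\Sigma$, $\zeta<\kappa$, are distinct, because the diagonal of $\Sigma^2$ is null.
\end{itemize}

The next lemma says that coordinates of $r$ outside $I$ are random over $V[r{\restriction}I]$, even when the set of coordinates is itself chosen in $V[r{\restriction}I]$.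

\begin{lemma}\label{lem:random}
Let $I\subseteq\kappa\times\omega_1$ be in $V$, let $C\in V[r{\restriction}I]$ be a countable subset of $(\kappa\times\omega_1)\setminus I$, and let $Z\subseteq\Sigma^C$ be a null Borel set coded in $V[r{\restriction}I]$. Then $r{\restriction}C\notin Z$.
\end{lemma}

\begin{proof}
By (R1), $C$ is contained in a countable $C'\in V$, and we may replace $C'$ by $C'\setminus I$. The preimage of $Z$ under the projection $\Sigma^{C'}\to\Sigma^C$ is null and coded in $V[r{\restriction}I]$, so we may assume that $C\in V$. In $V$ fix an enumeration $(U_j)_{j<\omega}$ of a countable base of $\Sigma^C$ that contains $\emptyset$, and a bijection $\langle\cdot,\cdot\rangle\colon\omega^2\to\omega$. For $d\in\omega^\omega$ let $B_d=\bigcap_n\bigcup_mU_{d(\langle n,m\rangle)}$. Every $G_\delta$ set has this form, and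
\[
\mu(B_d)=\inf_n\sup_m\mu\Bigl(\bigcap_{n'\le n}\bigcup_{m'\le m}U_{d(\langle n',m'\rangle)}\Bigr)
\]
is a Borel function of $d$. In $V[r{\restriction}I]$ choose $d$ with $Z\subseteq B_d$ and $\mu(B_d)=0$. By (R2), $d=\Gamma(r{\restriction}C_0)$ with $C_0\subseteq I$ countable, $C_0\in V$, and $\Gamma$ Borel and coded in $V$. The set
\[
Z^*=\{(s,t)\in\Sigma^{C_0}\times\Sigma^C:\mu(B_{\Gamma(s)})=0\text{ and }t\in B_{\Gamma(s)}\}
\]
is Borel and coded in $V$. Its section at each $s$ is null, and $C_0\cap C=\emptyset$, so $Z^*$ is a null subset of $\Sigma^{C_0\cup C}$ by Fubini's theorem. By (R1), $(r{\restriction}C_0,r{\restriction}C)\notin Z^*$. Since $\mu(B_d)=0$, this means that $r{\restriction}C\notin B_d$.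
\end{proof}

\section{No selective ultrafilters}\label{sec:selective}

\begin{proposition}\label{prop:selective}
There are no selective ultrafilters in $V[r]$.
\end{proposition}

This is essentially due to Kunen \cite{Kunen}; we give a proof. It uses two properties of a selective ultrafilter $p$. The first is the standard Ramsey property (Kunen; see \cite{Booth} or \cite[Ch.~9]{Jech}): for every coloring $\gamma\colon[\omega]^2\to2$ of the two-element subsets of $\omega$ there is $H\in p$ that is \emph{homogeneous}, meaning that $\gamma$ is constant on $[H]^2$. The second is the following.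

\begin{lemma}\label{lem:summable}
If $p$ is selective and $f\colon\omega\to[0,1]$ has $p$-limit $0$, then $\sum_{n\in A}f(n)<\infty$ for some $A\in p$.
\end{lemma}

\begin{proof}
Let $P_\infty=f^{-1}(0)$ and $P_j=\{n:2^{-j-1}<f(n)\le2^{-j}\}$ for $j<\omega$. If $P_\infty\in p$, take $A=P_\infty$. Otherwise no piece of the partition of $\omega$ into the nonempty sets among $P_\infty,P_0,P_1,\dots$ is in $p$, because $P_j$ is disjoint from $\{n:f(n)<2^{-j-1}\}\in p$. Take $A'\in p$ meeting each piece in at most one point and let $A=A'\setminus P_\infty\in p$. Then $\sum_{n\in A}f(n)\le\sum_j2^{-j}$.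
\end{proof}

The idea is to color pairs by independent fair coins, take a homogeneous $H\in p$, say of color $0$, and look at the probability $f(n)$ of the event $E_n$ that $n\in H$. These probabilities cannot stay above a fixed $\varepsilon$ on an infinite set. The case of pairs already shows the mechanism: $E_m\cap E_n$ forces one coin to show $0$, so if $X$ counts the elements of $H$ among $N$ integers with $f(n)>\varepsilon$, then $(\varepsilon N)^2\le\int X^2\le N+N(N-1)/2$, and $\varepsilon^2\le\frac12$. Using $k$-element sets in place of pairs gives $\varepsilon^k\le2^{-\binom k2}$, which is absurd for large $k$. So $f$ has $p$-limit $0$ and is summable on some $A\in p$, and one wants to conclude by the Borel--Cantelli argument that $A\cap H$ is finite. The difficulty is that $A$ depends on $r$ and may be correlated with $H$. The remedy is to condition on a set $I$ of coordinates that is closed under the passage from $f$ to $A$, and to take the coins outside $I$.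

Suppose from now on that $p\in V[r]$ is selective, and fix a name $\dot p$ and a condition $b_0\in\mathcal G$ that forces $\dot p$ to be selective.

\begin{lemma}\label{lem:closure}
There is $I\subseteq\kappa\times\omega_1$ in $V$ with $|I|\le\mathfrak c^V$ such that for every $f\in[0,1]^\omega\cap V[r{\restriction}I]$ with $p$-limit $0$ there is $A\in p\cap V[r{\restriction}I]$ with $\sum_{n\in A}f(n)<\infty$.
\end{lemma}

\begin{proof}
Work in $V$ and build an increasing chain $(I_\beta)_{\beta<\omega_1}$ of sets of size at most $\mathfrak c$, with $I_0=\emptyset$ and unions at limits. Given $I_\beta$, we have $|\mathbb B_{I_\beta}|\le\mathfrak c^\omega=\mathfrak c$, so there are at most $\mathfrak c$ nice $\mathbb B_{I_\beta}$-names $\dot f$ for elements of $[0,1]^\omega$. For each of them Lemma~\ref{lem:summable} and the maximum principle give a name $\dot A$ for a subset of $\omega$ such that $b_0$ forces: if $\dot f$ has $\dot p$-limit $0$, then $\dot A\in\dot p$ and $\sum_{n\in\dot A}\dot f(n)<\infty$. The Boolean values $[\![n\in\dot A]\!]$, $n<\omega$, have a common countable support. Let $I_{\beta+1}$ be $I_\beta$ together with these supports, and let $I=\bigcup_{\beta<\omega_1}I_\beta$.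 By (R2), every $f\in[0,1]^\omega\cap V[r{\restriction}I]$ lies in $V[r{\restriction}C]$ for a countable $C\subseteq I$ in $V$; then $C\subseteq I_\beta$ for some $\beta$, and the corresponding $A$ lies in $V[r{\restriction}I_{\beta+1}]$.
\end{proof}

Recall that for a bounded measurable $X\colon\Omega\to\mathbb R$ the conditional expectation $\mathbb E(X\mid\mathcal F_I)$ is the almost everywhere unique $\mathcal F_I$-measurable function with the same integral as $X$ over every $T\in\mathcal F_I$. It is linear and monotone in $X$; it equals $\mu(B)$ if $X=1_B$ with $B$ independent of $\mathcal F_I$; it satisfies Jensen's inequality $\psi(\mathbb E(X\mid\mathcal F_I))\le\mathbb E(\psi(X)\mid\mathcal F_I)$ for convex $\psi$; and it is a Borel function of countably many coordinates in $I$.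

\begin{proof}[Proof of Proposition~\ref{prop:selective}]
Let $I$ be as in Lemma~\ref{lem:closure}. Since $\kappa>\mathfrak c^V$, there is $\zeta<\kappa$ with $(\{\zeta\}\times\omega_1)\cap I=\emptyset$; this is the only place in the paper where $\kappa>\mathfrak c^V$ is used. In $V$ fix an injection $\iota\colon[\omega]^2\to\omega$ and a Borel set $Q\subseteq\Sigma$ of measure $\frac12$, which exists because the measure is atomless. In $V[r]$ let $\gamma(\{m,n\})=0$ if $r(\zeta,\iota(\{m,n\}))\in Q$ and $\gamma(\{m,n\})=1$ otherwise. Let $H\in p$ be homogeneous for $\gamma$. Replacing $Q$ by its complement if necessary, we assume that the color is $0$. Let $b\le b_0$ in $\mathcal G$ force that $\dot H\in\dot p$ is homogeneous of color $0$, and in $V$ choose measurable sets $E_n$ representing $b\wedge[\![n\in\dot H]\!]$. By (R1), $n\in H$ if and only if $r\in E_n$. For $m\ne n$ the condition represented by $E_m\cap E_n$ forces $r(\zeta,\iota(\{m,n\}))\in Q$. Hence, for $s\in[\omega]^k$ with $k\geq1$, the set $\bigcap_{n\in s}E_n$ is contained, modulo a null set, in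
\[
Q_s=\{\rho\in\Omega:\rho(\zeta,\iota(\{m,n\}))\in Q\text{ for all }\{m,n\}\in[s]^2\}.
\]
The set $Q_s$ has measure $2^{-\binom k2}$ and depends on coordinates outside $I$, so
\begin{equation}\label{eq:clique}
\mathbb E\bigl(1_{\bigcap_{n\in s}E_n}\mid\mathcal F_I\bigr)\le2^{-\binom k2}\quad\text{almost everywhere, for }s\in[\omega]^k.
\end{equation}
In $V$ choose versions $f_n$ of $\mathbb E(1_{E_n}\mid\mathcal F_I)$ with values in $[0,1]$, and let $f(n)=f_n(r)$. Then $f\in V[r{\restriction}I]$. Either $\{n:f(n)>\varepsilon\}\in p$ for some $\varepsilon>0$, or $f$ has $p$-limit $0$.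

\emph{Case 1: $\{n:f(n)>\varepsilon\}\in p$.} For $k\ge1$ let $\psi_k(x)=x(x-1)\cdots(x-k+1)/k!$ for $x\ge k-1$ and $\psi_k(x)=0$ for $x\le k-1$. On $[k-1,\infty)$ this is a product of nonnegative increasing affine functions, so its derivative is nonnegative and nondecreasing there; as $\psi_k(k-1)=0$, the function $\psi_k$ is convex and nondecreasing on $\mathbb R$. It agrees with $\binom xk$ at integers $x\ge0$. Let $a\subseteq\omega$ be finite, $N=|a|$ and $X=\sum_{n\in a}1_{E_n}$. Then $\psi_k(X)=\sum_{s\in[a]^k}1_{\bigcap_{n\in s}E_n}$, and Jensen's inequality and \eqref{eq:clique} give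
\[
\psi_k\Bigl(\sum_{n\in a}f_n\Bigr)\le\mathbb E(\psi_k(X)\mid\mathcal F_I)\le\binom Nk2^{-\binom k2}\quad\text{almost everywhere.}
\]
For each $a$ and $k$ the exceptional set is null and coded in $V$, so by (R1) the outer inequality holds at $r$. The set $\{n:f(n)>\varepsilon\}$ is infinite. For $a$ contained in it we get $\psi_k(\varepsilon N)\le\binom Nk2^{-\binom k2}$. Dividing by $N^k/k!$ and letting $N\to\infty$ gives $\varepsilon^k\le2^{-k(k-1)/2}$, that is, $\varepsilon\le2^{-(k-1)/2}$ for all $k\ge1$, which is false.

\emph{Case 2: $f$ has $p$-limit $0$.} Take $A\in p\cap V[r{\restriction}I]$ with $\sum_{n\in A}f(n)<\infty$. By (R2) there is a sequence $(\hat A_n)$ in $V$ of sets in $\mathcal F_I$ such that $n\in A$ if and only if $r\in\hat A_n$. For $R<\omega$ let $T_R=\{\rho:\sum_n1_{\hat A_n}(\rho)f_n(\rho)\le R\}\in\mathcal F_I$. Since $T_R\cap\hat A_n\in\mathcal F_I$,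
\[
\int_{T_R}\sum_n1_{\hat A_n\cap E_n}\,d\mu=\sum_n\int_{T_R\cap\hat A_n}1_{E_n}\,d\mu=\sum_n\int_{T_R\cap\hat A_n}f_n\,d\mu\le R .
\]
So the set of points of $T_R$ that lie in infinitely many of the sets $\hat A_n\cap E_n$ is null, and it is coded in $V$. For $R\ge\sum_{n\in A}f(n)$ we have $r\in T_R$, so by (R1) the point $r$ lies in only finitely many $\hat A_n\cap E_n$. This says that $A\cap H$ is finite, although $A\cap H$ belongs to the free ultrafilter $p$.
\end{proof}

\section{The topology}\label{sec:topology}

\subsection*{Addresses}
The $\eta$-th character will take its random values from the column $(r(\zeta,\eta))_{\zeta<\kappa}$. A column has $\kappa=\mathfrak c$ entries, while $G$ may have rank up to $2^{\omega_1}$, so different basis elements cannot always receive different entries. By Section~\ref{sec:idea} it is enough that any countably many basis elements receive different entries in all columns from some point on.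

\begin{lemma}\label{lem:address}
In $V$ there are functions $\tau_\xi\colon\omega_1\to\kappa$ for $\xi<\theta$ and ordinals $\Delta(\xi,\xi')<\omega_1$ for $\xi\ne\xi'$ such that $\tau_\xi(\eta)\ne\tau_{\xi'}(\eta)$ whenever $\eta\ge\Delta(\xi,\xi')$.
\end{lemma}

\begin{proof}
The set $\kappa^{<\omega_1}$ of functions from countable ordinals into $\kappa$ has size $\omega_1\cdot\kappa^\omega=\kappa$; fix a bijection $\operatorname{cd}\colon\kappa^{<\omega_1}\to\kappa$. Let $(w_\xi)_{\xi<\theta}$ enumerate $\kappa^{\omega_1}$ without repetition, put $\tau_\xi(\eta)=\operatorname{cd}(w_\xi{\restriction}\eta)$, and let $\Delta(\xi,\xi')$ be the least $\eta$ with $w_\xi{\restriction}\eta\ne w_{\xi'}{\restriction}\eta$.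
\end{proof}

A reader interested only in groups of size $\mathfrak c=\kappa$ may take $\tau_\xi(\eta)=\xi$.

\subsection*{The characters}
From now on we work in $V[r]$. Let $G$ be torsion-free with $\mathfrak c\le\lambda\le2^{\omega_1}$, where $\lambda=|G|$. By (R3), $\lambda\le\theta$, so $\tau_\xi$ is defined for $\xi<\lambda$; this is where the upper bound on $|G|$ is used. Since $G$ is torsion-free, it is a subgroup of the $\mathbb Q$-vector space $G_{\mathbb Q}=\mathbb Q\otimes G$ and spans it. As $\lambda$ is uncountable, $\dim G_{\mathbb Q}=\lambda$. Fix
\begin{itemize}
\item a $\mathbb Q$-basis $\{x_\xi:\xi<\lambda\}$ of $G_{\mathbb Q}$ with all $x_\xi\in G$, and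
\item a set $P\subseteq\lambda$ with $|P|\ge\mathfrak c$.
\end{itemize}
Everything up to and including Proposition~\ref{prop:cluster} holds for every such choice. An element of $G$ is a rational, in general not an integral, combination of the $x_\xi$. A character of $G_{\mathbb Q}=\bigoplus_\xi\mathbb Qx_\xi$ is a free choice of a character on each line $\mathbb Qx_\xi$, that is, of an element of $\Sigma$ for each $\xi$. This is why the random coordinates take values in $\Sigma$ and not in $\mathbb T$.

The set $Y=\bigcup_{\alpha<\omega_1}\Sigma^\alpha$ has size $\omega_1\cdot\mathfrak c^\omega=\mathfrak c$. Let $\xi\mapsto y_\xi$ map $P$ onto $Y$; this is where the lower bound on $|G|$ is used. Let $y_\xi=\emptyset$ for $\xi\in\lambda\setminus P$, and let $\beta_\xi<\omega_1$ be the domain of $y_\xi$. For $\xi<\lambda$ and $\eta<\omega_1$ define $h_{\xi,\eta}\in\Sigma$ and a character $\varphi_\eta$ of $G_{\mathbb Q}$ by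
\begin{equation}\label{eq:def}
h_{\xi,\eta}=\begin{cases}y_\xi(\eta)&\text{if }\eta<\beta_\xi,\\ r(\tau_\xi(\eta),\eta)&\text{if }\eta\ge\beta_\xi,\end{cases}
\qquad
\varphi_\eta\Bigl(\sum_\xi q_\xi x_\xi\Bigr)=\sum_\xi h_{\xi,\eta}(q_\xi).
\end{equation}
We give $G$ the topology induced by $(\varphi_\eta{\restriction}G)_{\eta<\omega_1}$.

\subsection*{Tame sequences}
Let $1\le N\le\omega$ and let $L=\mathbb Z^{(N)}$ have standard basis $(u_i)_{i<N}$. As in Example~\ref{ex:23}, we identify $G^N$ with $\operatorname{Hom}(L,G)$ through $a\mapsto(a(u_i))_{i<N}$. Each $a(m)$ is a fixed integer combination of finitely many $a(u_i)$, so the product topology is the topology of pointwise convergence on $L$.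

\begin{definition}
A sequence $(a_k)_{k<\omega}$ in $\operatorname{Hom}(L,G)$ is \emph{tame} if for every $m\in L$ the sequence $(a_k(m))_k$ is eventually constant or eventually injective, that is, injective on some interval $[k_0,\omega)$. For a tame sequence, $M$ is the subgroup of all $m\in L$ such that $(a_k(m))_k$ is eventually constant, and $c\colon M\to G$ is the homomorphism that sends $m$ to the eventual value.
\end{definition}

The pair $(M,c)$ records the linear relations that every cluster point has to respect.

\begin{lemma}\label{lem:tame}
Every sequence in $\operatorname{Hom}(L,G)$ has a tame subsequence. If $(a_k)$ is tame, then $L/M$ is torsion-free, and for every finitely generated subgroup $L_0\subseteq L$ there are $v_1,\dots,v_s$ with $L_0=(M\cap L_0)\oplus\mathbb Zv_1\oplus\dots\oplus\mathbb Zv_s$ and each $\mathbb Zv_i$ infinite cyclic.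
\end{lemma}

\begin{proof}
Every sequence in a set has a constant or an injective subsequence. Enumerate the countable group $L$ as $(m_j)_{j<\omega}$ and choose infinite sets $S_0\supseteq S_1\supseteq\cdots$ such that $(a_k(m_j))_{k\in S_j}$ is constant or injective. If $k_0<k_1<\cdots$ with $k_j\in S_j$, then $(a_{k_j})_j$ is tame. Now let $(a_k)$ be tame, $q\ne0$ an integer and $qm\in M$. Then $qa_k(m)$ is eventually constant, and so is $a_k(m)$ because $G$ is torsion-free; thus $m\in M$. Finally, $L_0/(M\cap L_0)$ embeds in $L/M$, so it is finitely generated and torsion-free, hence free, and lifts $v_1,\dots,v_s$ of a basis give the decomposition.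
\end{proof}

Next we make precise when a sequence is known at stage $\alpha$. The group $G$ and its basis need not belong to any $W_\alpha$, so we work with coefficients. For $g\in G$ let $\bar g\in\mathbb Q^{(\lambda)}$ be the vector of coefficients of $g$ in the basis $(x_\xi)$; it is a finite object and belongs to $V$. For a sequence $(a_k)$ in $\operatorname{Hom}(L,G)$ let $C\subseteq\lambda$ be the countable set of all $\xi$ that occur with nonzero coefficient in some $a_k(u_i)$.

\begin{definition}
An ordinal $\alpha<\omega_1$ is \emph{suitable} for $(a_k)$ if
\begin{itemize}
\item[(S1)] $\alpha\ge\beta_\xi$ for all $\xi\in C$;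
\item[(S2)] $\alpha\ge\Delta(\xi,\xi')$ for all distinct $\xi,\xi'\in C$;
\item[(S3)] $W_\alpha$ contains the function $(k,i)\mapsto\overline{a_k(u_i)}$ and the family $(y_\xi)_{\xi\in C}$.
\end{itemize}
\end{definition}

All sufficiently large $\alpha<\omega_1$ are suitable: (S1) and (S2) bound $\alpha$ from below by countably many countable ordinals, and (S3) holds for large $\alpha$ by (R2). By (S3), the function $(k,m)\mapsto\overline{a_k(m)}$ on $\omega\times L$ and the set $C$ belong to $W_\alpha$, and $C$ is countable there.

\subsection*{Equidistribution beyond a suitable stage}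

\begin{lemma}[Key lemma]\label{lem:key}
Let $(a_k)$ be a tame sequence in $\operatorname{Hom}(L,G)$ and let $\alpha$ be suitable for it. Let $S\subseteq\omega$ be infinite with $S\in W_\alpha$, let $F\subseteq[\alpha,\omega_1)$ be finite, and for $\eta\in F$ let $t_\eta$ be a character of $L$ with $t_\eta{\restriction}M=\varphi_\eta\circ c$. Then for every finite $B\subseteq L$ and every $\varepsilon>0$ there are infinitely many $k\in S$ such that
\[
\|\varphi_\eta(a_k(m))-t_\eta(m)\|<\varepsilon\quad\text{for all }m\in B\text{ and }\eta\in F.
\]
\end{lemma}

The condition on $t_\eta$ is necessary, since $\varphi_\eta(a_k(m))=\varphi_\eta(c(m))$ for $m\in M$ and large $k$. Apart from it the targets $t_\eta$ are arbitrary; in particular they need not belong to $W_\alpha$. The condition $S\in W_\alpha$ cannot be dropped: if $m\notin M$, compactness of $\mathbb T$ gives in $V[r]$ an infinite $S$ along which $\varphi_\alpha(a_k(m))$ converges, and for this $S$ the conclusion fails for a suitable target.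

\begin{proof}
\emph{Step 1: removing the relations.} Let $L_0$ be the subgroup generated by $B$ and take $v_1,\dots,v_s$ as in Lemma~\ref{lem:tame}. Write $m\in B$ as $m=m'+\sum_in_iv_i$ with $m'\in M$. For large $k$ we have $a_k(m')=c(m')$, hence $\varphi_\eta(a_k(m'))=t_\eta(m')$ and
\[
\varphi_\eta(a_k(m))-t_\eta(m)=\sum_{i=1}^sn_i\bigl(\varphi_\eta(a_k(v_i))-t_\eta(v_i)\bigr).
\]
If $s=0$ or $F=\emptyset$ we are done. Otherwise let $J=F\times\{1,\dots,s\}$. Since $B$ is finite, the sums $\sum_i|n_i|$ are bounded, and it suffices to show that the points $(\varphi_\eta(a_k(v_i)))_{(\eta,i)\in J}$, $k\in S$, enter every neighborhood of $(t_\eta(v_i))_{(\eta,i)\in J}$ in $\mathbb T^J$ infinitely often. We apply Lemma~\ref{lem:weyl} to this sequence, with $S$ listed in increasing order. Fix a nonzero $(n_{\eta,i})\in\mathbb Z^J$ and put $l_\eta=\sum_in_{\eta,i}v_i\in L$. Then $\sum_{\eta,i}n_{\eta,i}\varphi_\eta(a_k(v_i))=\sum_{\eta\in F}\varphi_\eta(a_k(l_\eta))$, and we have to show that the averages of $e\bigl(\sum_{\eta\in F}\varphi_\eta(a_k(l_\eta))\bigr)$ over the first $n$ elements $k$ of $S$ tend to $0$.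

\emph{Step 2: a null set.} Write $a_k(l_\eta)=\sum_{\xi\in C}q^k_{\xi,\eta}x_\xi$ and $q^k=(q^k_{\xi,\eta})\in\mathbb Q^{(C\times F)}$. We treat the entries $h_{\xi,\eta}$ as variables. For $q\in\mathbb Q^{(C\times F)}$ let $\chi_q$ be the character $g\mapsto\sum_{\xi,\eta}g_{\xi,\eta}(q_{\xi,\eta})$ of the compact metrizable group $K=\Sigma^{C\times F}$. By \eqref{eq:def},
\[
\sum_{\eta\in F}\varphi_\eta(a_k(l_\eta))=\chi_{q^k}(h),\qquad\text{where }h=(h_{\xi,\eta})_{(\xi,\eta)\in C\times F}.
\]
Distinct vectors give distinct characters: if $q-q'$ has an entry $\delta\ne0$ at $(\xi,\eta)$, let $g\in K$ have the entry $x\mapsto x/(2\delta)+\mathbb Z$ at $(\xi,\eta)$ and zero elsewhere; then $\chi_q(g)-\chi_{q'}(g)=\frac12+\mathbb Z$. Some $l_\eta$ is a nonzero element of $\mathbb Zv_1\oplus\dots\oplus\mathbb Zv_s$, so $l_\eta\notin M$, and by tameness $(a_k(l_\eta))_k$ is eventually injective. Hence the vectors $q^k$, and with them the characters $\chi_{q^k}$, are pairwise distinct for large $k$. The set $S$ and the sequence $(q^k)$ belong to $W_\alpha$. By Lemma~\ref{lem:moment}, applied in $W_\alpha$ to $(\chi_{q^k})_{k\in S}$, the set $Z\subseteq K$ on which the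 averages do not tend to $0$ is a null Borel set coded in $W_\alpha$. It remains to show that $h\notin Z$.

\emph{Step 3: $h$ is random over $W_\alpha$.} Let $\xi\in C$ and $\eta\in F$. By (S1), $\eta\ge\alpha\ge\beta_\xi$, so $h_{\xi,\eta}=r(j(\xi,\eta))$ with $j(\xi,\eta)=(\tau_\xi(\eta),\eta)$. By (S2), $j$ is injective on $C\times F$. The map $j$ on $C\times F$ belongs to $W_\alpha$, and its range $C'$ is disjoint from $\kappa\times\alpha$. Thus $j$ induces a measure-preserving identification of $K$ with $\Sigma^{C'}$, coded in $W_\alpha$, under which $h$ corresponds to $r{\restriction}C'$. Lemma~\ref{lem:random} with $I=\kappa\times\alpha$ gives $h\notin Z$.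
\end{proof}

\begin{proposition}\label{prop:good}
The topology on $G$ is good and has weight at most $\omega_1$.
\end{proposition}

\begin{proof}
The bound on the weight was noted in Section~\ref{sec:idea}. Let $(g_k)$ be an injective sequence in $G$. Take $L=\mathbb Z$ and $a_k(m)=mg_k$. For $m\ne0$ the sequence $(mg_k)_k$ is injective because $G$ is torsion-free, so $(a_k)$ is tame with $M=0$. Let $\eta$ be suitable. Lemma~\ref{lem:key} with $\alpha=\eta$, $S=\omega$, $F=\{\eta\}$, $B=\{1\}$ and arbitrary $t_\eta(1)\in\mathbb T$ shows:
\begin{equation}\label{eq:dense}
\text{every point of $\mathbb T$ is a cluster point of }(\varphi_\eta(g_k))_k.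
\end{equation}

For $0\ne g\in G$ apply \eqref{eq:dense} to $g_k=kg$; it follows that $\varphi_\eta(g)\ne0$ for some $\eta$. So the characters separate points and the topology is Hausdorff. Now suppose that $g_k\to g$ and that $(g_k)$ is not eventually constant. Then $g_k\ne g$ for infinitely many $k$, and each value other than $g$ is taken finitely often, since otherwise a constant subsequence would have two limits. So there is an injective subsequence, which still converges to $g$. Its image under every $\varphi_\eta$ converges, contrary to \eqref{eq:dense}.
\end{proof}

\section{Cluster points and finite powers}\label{sec:cluster}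

The key lemma controls the characters from a suitable stage $\alpha$ on. Below $\alpha$ we use compactness, inside $W_\alpha$ so that the resulting subsequence is admissible in the key lemma. This reduces the existence of a cluster point to an algebraic problem.

\begin{proposition}\label{prop:cluster}
Let $(a_k)$ be a tame sequence in $\operatorname{Hom}(L,G)=G^N$. There are $\alpha<\omega_1$ and characters $y^*_\eta$ of $L$, $\eta<\alpha$, with $y^*_\eta{\restriction}M=\varphi_\eta\circ c$, such that every $z\in\operatorname{Hom}(L,G)$ with
\begin{equation}\label{eq:z}
z{\restriction}M=c\qquad\text{and}\qquad\varphi_\eta\circ z=y^*_\eta\ \text{ for all }\eta<\alpha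
\end{equation}
is a cluster point of $(a_k)$.
\end{proposition}

\begin{proof}
Let $\alpha$ be suitable. For $\xi\in C$ and $\eta<\alpha$ the entry $h_{\xi,\eta}$ is computed by \eqref{eq:def} from $y_\xi$, from $\tau_\xi\in V$ and from $r{\restriction}(\kappa\times\alpha)$. So by (S3) the family $(h_{\xi,\eta})_{\xi\in C,\eta<\alpha}$ is in $W_\alpha$, and together with the coefficients $\overline{a_k(m)}$ it determines the sequence $k\mapsto(\varphi_\eta\circ a_k)_{\eta<\alpha}$, which is therefore in $W_\alpha$. In $W_\alpha$ the space $\operatorname{Hom}(L,\mathbb T)^\alpha$, a closed subset of $\mathbb T^{L\times\alpha}$, is compact and metrizable. Hence $W_\alpha$ contains an infinite $S\subseteq\omega$ and characters $y^*_\eta$ of $L$ such that $\varphi_\eta(a_k(m))\to y^*_\eta(m)$ along $k\in S$ for all $m\in L$ and $\eta<\alpha$. This convergence also holds in $V[r]$. For $m\in M$ the sequence $\varphi_\eta(a_k(m))$ is eventually equal to $\varphi_\eta(c(m))$, so $y^*_\eta{\restriction}M=\varphi_\eta\circ c$.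

Let $z$ satisfy \eqref{eq:z}. A basic neighborhood of $z$ is given by finite sets $B\subseteq L$, $F\subseteq\omega_1$ and by $\varepsilon>0$; it consists of all $a$ with $\|\varphi_\eta(a(m))-\varphi_\eta(z(m))\|<\varepsilon$ for $m\in B$ and $\eta\in F$. For $\eta\in F\cap\alpha$ these inequalities hold for $a_k$ for all large $k\in S$, since $\varphi_\eta\circ z=y^*_\eta$. For $\eta\in F\setminus\alpha$ put $t_\eta=\varphi_\eta\circ z$. Then $t_\eta{\restriction}M=\varphi_\eta\circ c$, and by Lemma~\ref{lem:key} the inequalities for all $\eta\in F\setminus\alpha$ hold together for infinitely many $k\in S$. So the neighborhood contains $a_k$ for infinitely many $k$.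
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
There are no selective ultrafilters by Proposition~\ref{prop:selective}. Let $G$ be torsion-free with $\mathfrak c\le|G|\le2^{\omega_1}$, and give it the topology of Section~\ref{sec:topology} with $P=\lambda$. It is good by Proposition~\ref{prop:good}.

Let $1\le n<\omega$ and $L=\mathbb Z^n$. A cluster point of a subsequence is a cluster point of the sequence, so by Lemma~\ref{lem:tame} it suffices to find a cluster point of a tame sequence $(a_k)$ in $G^n$. Take $\alpha$ and $y^*_\eta$ from Proposition~\ref{prop:cluster}. Since $L$ is finitely generated, Lemma~\ref{lem:tame} gives $L=M\oplus\mathbb Zv_1\oplus\dots\oplus\mathbb Zv_s$; this is the only use of $n<\omega$. For $i\le s$ and $\eta<\alpha$ extend the character $1\mapsto y^*_\eta(v_i)$ of $\mathbb Z$ to a character $w_i(\eta)\in\Sigma$ of $\mathbb Q$. Then $w_i\in\Sigma^\alpha\subseteq Y$, so $w_i=y_{\xi_i}$ for some $\xi_i\in P$, and $\beta_{\xi_i}=\alpha$. Define $z\in\operatorname{Hom}(L,G)$ by $z{\restriction}M=c$ and $z(v_i)=x_{\xi_i}$. For $\eta<\alpha$,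
\[
\varphi_\eta(z(v_i))=h_{\xi_i,\eta}(1)=y_{\xi_i}(\eta)(1)=y^*_\eta(v_i),
\]
and $\varphi_\eta\circ z$ agrees with $y^*_\eta$ on $M$ as well. So \eqref{eq:z} holds and $z$ is a cluster point. (The indices $\xi_i$ may coincide or lie in $C$; this does no harm, since Proposition~\ref{prop:cluster} asks only for \eqref{eq:z}.) Hence $G^n$ is countably compact.

The weight is at most $\omega_1$, and it is uncountable because $G$ is infinite, good and countably compact (Section~\ref{sec:intro}).
\end{proof}

\section{Cardinality}\label{sec:size}

The lower bound $|G|\ge\mathfrak c$ holds in ZFC. We prove it in a form that is used again for the $\omega$-th power.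

\begin{lemma}[ZFC]\label{lem:tree}
Let $X$ be a regular Hausdorff countably compact space without nontrivial convergent sequences, and let $(g_k)$ be an injective sequence in $X$. There are infinite sets $A_\sigma\subseteq\omega$, $\sigma\in2^\omega$, such that the sets of cluster points of the sequences $(g_k)_{k\in A_\sigma}$ are nonempty and pairwise disjoint. In particular, $|X|\ge\mathfrak c$ if $X$ is infinite.
\end{lemma}

\begin{proof}
Let $A\subseteq\omega$ be infinite. We claim that $(g_k)_{k\in A}$ has two cluster points. Suppose that $g$ is the only one, and let $O\ni g$ be open. If $g_k\notin O$ for infinitely many $k\in A$, these terms have a cluster point in the closed set $X\setminus O$, which is a second cluster point of $(g_k)_{k\in A}$. So $g_k\to g$ along $A$, which is impossible for an injective sequence.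

Two cluster points have disjoint open neighborhoods, and by regularity these can be shrunk to open neighborhoods $O_0,O_1$ with disjoint closures. The sets $A^i=\{k\in A:g_k\in O_i\}$ are infinite, and $\{g_k:k\in A^0\}$ and $\{g_k:k\in A^1\}$ have disjoint closures. Starting from $A_\emptyset=\omega$ and iterating, we obtain infinite sets $A_t$ for all finite binary strings $t$, such that $A_{t0},A_{t1}\subseteq A_t$ and the closed sets $\Lambda_t=\overline{\{g_k:k\in A_t\}}$ satisfy $\Lambda_{t0}\cap\Lambda_{t1}=\emptyset$. For $\sigma\in2^\omega$ choose $k_0<k_1<\cdots$ with $k_n\in A_{\sigma\restriction n}$ and let $A_\sigma=\{k_n:n<\omega\}$. All but finitely many elements of $A_\sigma$ lie in $A_{\sigma\restriction n}$, so the cluster points of $(g_k)_{k\in A_\sigma}$, which exist by countable compactness, lie in $\Lambda_{\sigma\restriction n}$ for every $n$. If $\sigma\ne\sigma'$ first differ at $n$, then $\Lambda_{\sigma\restriction(n+1)}$ and $\Lambda_{\sigma'\restriction(n+1)}$ are disjoint.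
\end{proof}

Hausdorff topological groups are regular, so the lemma applies to good countably compact groups.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The implication (iii)$\Rightarrow$(ii) is Theorem~\ref{thm:A}, and (ii)$\Rightarrow$(i) is the case of the first power. Assume (i). The group $G$ is infinite, so $|G|\ge\mathfrak c$ by Lemma~\ref{lem:tree}. If $\mathcal U$ is a base of size at most $\omega_1$, the map $g\mapsto\{U\in\mathcal U:g\in U\}$ is injective because $G$ is Hausdorff, so $|G|\le2^{\omega_1}$. This proves (iii). For the last sentence, a group of size $\mathfrak c$ has the required topology by Theorem~\ref{thm:A}, since $\mathfrak c\le2^{\omega_1}$, and a nontrivial group of size less than $\mathfrak c$ does not, by Lemma~\ref{lem:tree}.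
\end{proof}

\section{The $\omega$-th power}\label{sec:omega}

For $L=\mathbb Z^{(\omega)}$ Proposition~\ref{prop:cluster} still holds, but $M$ need not have a free complement, and \eqref{eq:z} becomes harder to solve in two ways. The homomorphism $c\colon M\to G$ has to be extended to $L$, and the freedom that is left, a homomorphism $L/M\to G$, may be small.

\begin{example}\label{ex:Q}
Let $0\ne g\in G$ and, for $k\ge1$,
\[
a_k=\Bigl(k!\,g,\ \tfrac{k!}{1!}\,g,\ \tfrac{k!}{2!}\,g,\ \dots,\ \tfrac{k!}{k!}\,g,\ 0,\ 0,\ \dots\Bigr)\in G^\omega .
\]
Let $\pi\colon L\to\mathbb Q$ be the surjection with $\pi(u_0)=1$ and $\pi(u_i)=1/i!$ for $i\ge1$. For each $m\in L$ and all large $k$ we have $a_k(m)=k!\,\pi(m)\,g$. So $(a_k)$ is tame, $M=\ker\pi$, $c=0$ and $L/M\cong\mathbb Q$. A solution of \eqref{eq:z} factors through a homomorphism $\mathbb Q\to G$, and its values lie in $D(G)$.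
\end{example}

The two conditions in Theorem~\ref{thm:C}(1) correspond to these two obstacles. We recall the algebra. A group $D$ is \emph{divisible} if $qD=D$ for all integers $q\ge1$; homomorphisms into a divisible group extend from subgroups. A group $G$ splits as $G=D(G)\oplus R$ with $R$ \emph{reduced}, meaning $D(R)=0$. A subgroup $M$ of $L$ is \emph{pure} if $M\cap qL=qM$ for all $q\ge1$; this holds when $L/M$ is torsion-free, since then $ql\in M$ implies $l\in M$. The \emph{$\mathbb Z$-adic topology} on a group $R$ has the subgroups $i!\,R$, $i<\omega$, as a base of neighborhoods of $0$. We use algebraic compactness through the following facts \cite[\S\S38--39]{Fuchs}, the first of which may serve as a definition.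
\begin{itemize}
\item[(F1)] $G$ is algebraically compact if and only if it is pure-injective: whenever $M$ is a pure subgroup of a group $L$, every homomorphism $M\to G$ extends to $L$.
\item[(F2)] $G=D(G)\oplus R$ is algebraically compact if and only if $R$ is, and a reduced group is algebraically compact if and only if it is Hausdorff and complete in the $\mathbb Z$-adic topology.
\item[(F3)] If $G$ is torsion-free, then $D(G)=\bigcap_ii!\,G$.
\end{itemize}
For (F3), the intersection contains $D(G)$, and it is divisible: if $g$ lies in it and $g=qh$, then for each $i$ there is $h'$ with $g=q\,i!\,h'$, so $h=i!\,h'$ by cancellation of $q$.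

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
Write $G=D\oplus R$ with $D=D(G)$. Both parts of the proof encode countably many divisibility conditions as closed conditions in $G^\omega$: the extra coordinates carry the quotients. Since $G$ is Hausdorff, for $g'\in G$, an integer $q$ and coordinates $j,j'$, the set $\{a\in G^\omega:a(j)-g'=q\,a(j')\}$ is closed. Hence such a condition passes to every cluster point of a sequence whose terms eventually satisfy it.

\emph{Algebraic compactness.} The group $R$ is torsion-free and reduced, so $\bigcap_ii!\,R=0$ by (F3), and $R$ is Hausdorff in the $\mathbb Z$-adic topology. This topology has a countable base at $0$, so for completeness it suffices to show that every Cauchy sequence $(g_i)$ in $R$ has a convergent subsequence. Passing to a subsequence, we may assume that $g_k-g_i\in i!\,R$ for $k\ge i$, say $g_k-g_i=i!\,d^k_i$ with $d^k_i\in R$. Let $(g,d_0,d_1,\dots)$ be a cluster point in $G^\omega$ of the sequence $a_k=(g_k,d^k_0,\dots,d^k_k,0,0,\dots)$. The condition relating the first coordinate, $g_i$ and the coordinate that carries $d^k_i$ holds for $a_k$ when $k\ge i$, so $g-g_i=i!\,d_i$ for every $i$. Let $g^R$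 be the $R$-component of $g$. Projecting to $R$ gives $g^R-g_i\in i!\,R$, so $g_i\to g^R$ in the $\mathbb Z$-adic topology. By (F2), $G$ is algebraically compact.

\emph{The divisible part.} Fix $0\ne g\in G$ and let $(a_k)_{k\ge1}$ be the sequence of Example~\ref{ex:Q}. Its first coordinates $g_k=k!\,g$, $k\ge1$, form an injective sequence in $G$. Take the sets $A_\sigma$ of Lemma~\ref{lem:tree} for $(g_k)_{k\ge1}$ and $X=G$, and let $z^\sigma=(z^\sigma_0,z^\sigma_1,\dots)$ be a cluster point of $(a_k)_{k\in A_\sigma}$ in $G^\omega$. For $k\ge i\ge1$ coordinate $0$ of $a_k$ is $i!$ times coordinate $i$, so $z^\sigma_0=i!\,z^\sigma_i$ for all $i\ge1$, and $z^\sigma_0\in D$ by (F3). Since $z^\sigma_0$ is a cluster point of $(g_k)_{k\in A_\sigma}$, the elements $z^\sigma_0$ are distinct for distinct $\sigma\in2^\omega$. Hence $|D|\ge\mathfrak c$.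
\end{proof}

\begin{remark}
The first part of the proof uses only that the topology is Hausdorff. The second part needs the absence of nontrivial convergent sequences: the group of $2$-adic integers is torsion-free, compact and Hausdorff, so its $\omega$-th power is compact, and it is reduced; in it the sequence $k!$ converges to $0$.
\end{remark}

For the converse we place the prescribed initial segments on a basis of $D(G)$. Then every rational multiple $qx_\xi$, $\xi\in P$, lies in $G$, and its values $\varphi_\eta(qx_\xi)=y_\xi(\eta)(q)$ for $\eta<\beta_\xi$ are prescribed for all $q$ at once.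

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
Necessity follows from part (1) and from the bound $|G|\le2^{\omega_1}$ of Theorem~\ref{thm:B}. For sufficiency let $G$ be algebraically compact with $|D|\ge\mathfrak c$, where $D=D(G)$, and $|G|\le2^{\omega_1}$. Being divisible and torsion-free, $D$ is a $\mathbb Q$-subspace of $G_{\mathbb Q}$, and $\dim D=|D|\ge\mathfrak c$ because $D$ is uncountable. Since $G$ spans $G_{\mathbb Q}$, a basis of $D$ extends by elements of $G$ to a basis $\{x_\xi:\xi<\lambda\}$ of $G_{\mathbb Q}$. Let $P$ be the set of indices of the basis of $D$, and give $G$ the topology of Section~\ref{sec:topology} for this basis and this $P$. It is good and of weight at most $\omega_1$ by Proposition~\ref{prop:good}.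

Let $L=\mathbb Z^{(\omega)}$, let $(a_k)$ be a tame sequence in $G^\omega=\operatorname{Hom}(L,G)$, and take $\alpha$ and $y^*_\eta$ from Proposition~\ref{prop:cluster}. We solve \eqref{eq:z} in two steps. The group $K=L/M$ is torsion-free by Lemma~\ref{lem:tame}, so $M$ is pure in $L$, and by (F1) $c$ extends to some $c'\in\operatorname{Hom}(L,G)$. This meets the first condition in \eqref{eq:z}; we correct $c'$ by a homomorphism that vanishes on $M$ in order to meet the second.

Let $\pi\colon L\to K$ be the quotient map. For $\eta<\alpha$ the character $y^*_\eta-\varphi_\eta\circ c'$ of $L$ vanishes on $M$, so it factors through a character of $K$. As $K$ is torsion-free, $K\subseteq K_{\mathbb Q}=\mathbb Q\otimes K$, and this character extends to a character $\psi_\eta$ of $K_{\mathbb Q}$. Thus $\psi_\eta\circ\pi=y^*_\eta-\varphi_\eta\circ c'$. Since $K$ is countable, $K_{\mathbb Q}$ has a $\mathbb Q$-basis $(w_j)_{j<s}$ with $s\le\omega$. For each $j$ the function that sends $\eta<\alpha$ to the character $q\mapsto\psi_\eta(qw_j)$ of $\mathbb Q$ belongs to $\Sigma^\alpha\subseteq Y$, so it equals $y_{\xi_j}$ for some $\xi_j\in P$, and $\beta_{\xi_j}=\alpha$.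 Let $z'\colon K_{\mathbb Q}\to D$ be the $\mathbb Q$-linear map with $z'(w_j)=x_{\xi_j}$. For $\eta<\alpha$ and every finite rational combination,
\[
\varphi_\eta\Bigl(z'\Bigl(\sum_jq_jw_j\Bigr)\Bigr)=\sum_j\varphi_\eta(q_jx_{\xi_j})=\sum_jy_{\xi_j}(\eta)(q_j)=\sum_j\psi_\eta(q_jw_j)=\psi_\eta\Bigl(\sum_jq_jw_j\Bigr),
\]
so $\varphi_\eta\circ z'=\psi_\eta$. Put $z=c'+z'\circ\pi$. It maps $L$ into $G$ because $z'$ takes values in $D\subseteq G$. We have $z{\restriction}M=c$, and $\varphi_\eta\circ z=\varphi_\eta\circ c'+\psi_\eta\circ\pi=y^*_\eta$ for $\eta<\alpha$. By Proposition~\ref{prop:cluster}, $z$ is a cluster point of $(a_k)$. Since every sequence in $G^\omega$ has a tame subsequence, $G^\omega$ is countably compact.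
\end{proof}

\begin{thebibliography}{9}

\bibitem{Booth} Booth, 1970.

\bibitem{Fuchs} Fuchs, \emph{Infinite Abelian Groups I}.

\bibitem{Jech} Jech, \emph{Set Theory}.

\bibitem{Kunen} Kunen, \emph{Some points in $\beta\mathbb N$}, 1976.

\bibitem{Tomita} Artur Hideyuki Tomita, \emph{A van Douwen-like ZFC theorem for small powers of countably compact groups without non-trivial convergent sequences}, arXiv:1909.03357 (2019).

\end{thebibliography}
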